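# Special pieces of the exotic nilpotent cone are smooth

## 1. Pairs $(v,x)$ with $x^{n-1}\neq 0$

Let $\mathbb F$ be an algebraically closed field of any characteristic, and let $V=\mathbb F^{2n}$ carry a nondegenerate symplectic form $\langle\cdot,\cdot\rangle$. Put
$$\mathcal S=\mathcal S(V)=\{x\in\mathfrak{gl}(V):\ \langle xv,w\rangle=\langle v,xw\rangle,\ \langle xv,v\rangle=0\ \text{ for all } v,w\in V\}.$$
In other words, $x\in\mathcal S$ if and only if the bilinear form $b_x(u,w)=\langle xu,w\rangle$ is alternating. So $x\mapsto b_x$ is a linear isomorphism from $\mathcal S$ to the space of alternating forms on $V$. When $\operatorname{char}\mathbb F\ne 2$ the second condition follows from the first. The exotic nilpotent cone is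
$$\mathfrak N=\{(v,x)\in V\times\mathcal S:\ x \text{ nilpotent}\},$$
with the diagonal action of $Sp(V)=Sp_{2n}$.

Put $R=\mathbb F[t]$. A pair $(v,x)\in\mathfrak N$ makes $V$ an $R$-module with $t$ acting as $x$. The order of a vector $u$ is the least $a\ge0$ with $x^au=0$. Since the powers of $x$ are self-adjoint, the orthogonal of an $x$-stable subspace is $x$-stable. Varieties are reduced, and locally closed subsets carry the reduced structure. I use freely that an orbit of an algebraic group is a smooth locally closed subvariety, that a morphism of constant rank between vector bundles on a variety has a subbundle as its kernel, and that the total space of a vector bundle over a smooth variety is smooth.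

For $n=1$ every alternating form on $V$ is a multiple of $\langle\cdot,\cdot\rangle$. So $\mathcal S$ consists of the scalars, the only nilpotent element is $0$, and $\mathfrak N=V$ with the two orbits $V\setminus\{0\}$ and $\{0\}$.

For general $n$ there is a part of $\mathfrak N$ on which everything is easy. It rests on one lemma of linear algebra.

**Lemma 1.** Let $n\ge1$, let $(v,x)\in\mathfrak N$, and let $N$ be minimal with $x^N=0$. There are vectors $\tilde h,h'\in V$, both with annihilator $(t^N)$, such that $R\tilde h$ and $Rh'$ are isotropic, $H=R\tilde h\oplus Rh'$ is nondegenerate of dimension $2N$, and in the $x$-stable decomposition $V=H\oplus H^\perp$ the $H$-component of $v$ lies in $R\tilde h$. In particular $N\le n$.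

*Proof.* Every cyclic submodule $Ru$ is isotropic. Indeed $\langle x^au,x^bu\rangle=\langle x^{a+b}u,u\rangle$. If $a+b=2k$ this equals $\langle x^ku,x^ku\rangle=0$. If $a+b=2k+1$ it equals $\langle x\,x^ku,x^ku\rangle=0$ by the second condition on $\mathcal S$.

Since $x^{N-1}\neq0$, choose $h,h'$ with $\langle x^{N-1}h,h'\rangle=1$. The matrix $(\langle x^ah,x^bh'\rangle)_{0\le a,b<N}$ depends only on $a+b$, vanishes for $a+b\ge N$, and equals $1$ for $a+b=N-1$. So it is anti-triangular with $1$ on the antidiagonal, hence invertible. As $Rh$ and $Rh'$ are isotropic, the Gram matrix of the $2N$ vectors $x^ah,x^bh'$ is invertible. So they are independent, $H=Rh\oplus Rh'$ is nondegenerate, and $h,h'$ have annihilator $(t^N)$. Since $H$ is $x$-stable, so is $H^\perp$.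

Write $v=ph+p'h'+v_1$ with $p,p'\in R$ and $v_1\in H^\perp$. The ideals of $R/(t^N)$ form a chain, so one of $p,p'$ divides the other modulo $t^N$. Replacing $(h,h')$ by $(h',-h)$ keeps the normalization, because $\langle x^{N-1}h',-h\rangle=\langle h,x^{N-1}h'\rangle=\langle x^{N-1}h,h'\rangle=1$. So we may assume $p'\equiv pq \bmod t^N$ with $q\in R$. Put $\tilde h=h+qh'$. Then $ph+p'h'=p\tilde h$ and $H=R\tilde h\oplus Rh'$. Both summands are isotropic because they are cyclic, and $\tilde h$ has annihilator $(t^N)$. $\square$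

So $x^n=0$ for every nilpotent $x\in\mathcal S$, and the pairs with $x^{n-1}\ne0$ form an open subset $\mathfrak N_{\rm reg}\subset\mathfrak N$. Let $O_{\rm reg}\subset\mathcal S$ be the set of nilpotent $x\in\mathcal S$ with $x^{n-1}\neq0$.

**Proposition 2.** Let $n\ge1$. For $0\le a\le n$ the set of $(v,x)\in\mathfrak N_{\rm reg}$ with $v$ of order $a$ is one $Sp(V)$-orbit, and its closure in $\mathfrak N_{\rm reg}$ is
$$X_a=\{(v,x):\ x\in O_{\rm reg},\ x^av=0\},$$
which is smooth.

*Proof.* Let $x\in O_{\rm reg}$ and let $v$ have order $a$. Lemma 1 with $N=n$ gives $H=V$, so $V=R\tilde h\oplus Rh'$ with two $x$-stable Lagrangians, and $v=p\tilde h$ with $p=t^{n-a}$ times a unit modulo $t^n$. Absorb the unit into $\tilde h$. Then $v=t^{n-a}\tilde h$, and the submodule $R\tilde h$ has not changed. The form identifies $Rh'$ with $(R\tilde h)^*$ and, by self-adjointness, $x|_{Rh'}$ with the transpose of $x|_{R\tilde h}$. So $(V,\langle\cdot,\cdot\rangle,x,v)$ is determined up to isomorphism by the module $R/(t^n)$ and its element $t^{n-a}$. Hence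 any two such pairs are conjugate under $Sp(V)$. In particular (take $a=0$, $v=0$) $O_{\rm reg}$ is a single orbit, smooth, and irreducible because $Sp(V)$ is connected.

On $V\times O_{\rm reg}$, viewed as a trivial bundle over $O_{\rm reg}$, the endomorphism $x^a$ has constant rank $2(n-a)$. Its kernel $X_a$ is therefore a vector bundle over $O_{\rm reg}$, smooth and irreducible. It is closed in $\mathfrak N_{\rm reg}$. The orbit in question is $X_a\setminus X_{a-1}$ (with $X_{-1}=\varnothing$), which is open and nonempty in $X_a$, hence dense. $\square$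

So inside $\mathfrak N_{\rm reg}$ every orbit closure is smooth, because everything is a bundle over one orbit of $x$'s. What changes in general? As soon as $x$ leaves $O_{\rm reg}$, the rank of $x^a$ jumps. For $n=2$ the fibers of $\{(v,x)\in\mathfrak N:xv=0\}$ over $x$ have dimension $2$ for $x\ne0$ and dimension $4$ for $x=0$. Moreover the base $\{x\in\mathcal S \text{ nilpotent}\}$ is itself singular at $0$ (Section 8). So full orbit closures are singular in general, and we have to say which open part of $\overline{\mathbb O}$ should be smooth, and find a substitute for the projection to $x$.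

## 2. Bipartitions, special orbits, and three smoothness theorems

**Definition (bipartitions as sequences).** A bipartition $e=(\mu;\nu)$ of $n$ is written as the interleaved sequence
$$e=(e_1,e_2,e_3,\dots)=(\mu_1,\nu_1,\mu_2,\nu_2,\dots).$$
So the set $\mathcal Q_n$ of bipartitions of $n$ is the set of finitely supported sequences of nonnegative integers with $e_i\ge e_{i+2}$ for all $i\ge1$ and sum $n$. Put $s_0(e)=0$ and
$$s_i(e)=e_1+\dots+e_i,\qquad \lambda_i(e)=e_{2i-1}+e_{2i}=\mu_i+\nu_i,\qquad \kappa_i(e)=e_{2i}+e_{2i+1}=\nu_i+\mu_{i+1}.$$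
Both $\lambda$ and $\kappa$ are partitions, and
$$s_{2i}=\lambda_1+\dots+\lambda_i,\qquad s_{2i+1}=\mu_1+\kappa_1+\dots+\kappa_i.$$
Write $e\le c$ if $s_i(e)\le s_i(c)$ for all $i$. For $d\le c$ put $I(c,d)=\{i:\ s_i(d)<s_i(c)\}$.

For instance $((1,1);\varnothing)$ is the sequence $(1,0,1,0,\dots)$, with partial sums $(1,1,2,2,\dots)$, $\lambda=(1,1)$ and $\kappa=(1)$. I omit trailing zeros.

**Definition (the orbit $\mathbb O_{(\mu;\nu)}$).** We say $(v,x)\in\mathbb O_{(\mu;\nu)}$, or $(v,x)$ has type $(\mu;\nu)$, if there is a decomposition $V=U\oplus U'$ into $x$-stable Lagrangians with $v\in U$ and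
$$U=\bigoplus_iRg_i,\qquad \operatorname{ann}(g_i)=(t^{\lambda_i}),\qquad v=\sum_it^{\nu_i}g_i ,$$
where $\lambda_i=\mu_i+\nu_i$ (so $g_i=0$ when $\lambda_i=0$).

This is one $Sp(V)$-orbit. Indeed, the form identifies $U'$ with $U^*$ and $x|_{U'}$ with the transpose of $x|_U$. Given two pairs of the same type, the $R$-isomorphism $U_1\to U_2$ matching the $g_i$ matches the vectors $v$, and together with its inverse transpose $U_1'\to U_2'$ it is an isometry of $V$ carrying one pair to the other. The Jordan type of $x$ is $\lambda\cup\lambda$. For $x\in O_{\rm reg}$ and $v$ of order $a$, the proof of Proposition 2 exhibits the type $(a,n-a)$.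

It is a result of Kato and of Achar–Henderson that in every characteristic the orbits are finite in number and parametrized by $\mathcal Q_n$. We shall see this again in Section 4. We take three facts from the literature.

**Fact A** (Achar–Henderson, *Orbit closures in the enhanced nilpotent cone*, Adv. Math. 219 (2008), Prop. 2.3; also Travkin, Selecta Math. 14 (2009)). For $U=\mathbb F^n$ the $GL(U)$-orbits $\mathcal O_{(\mu;\nu)}$ in $U\times\mathcal N(\mathfrak{gl}(U))$ are indexed by $\mathcal Q_n$ through the normal form $U=\bigoplus Rg_i$, $\operatorname{ann}(g_i)=(t^{\mu_i+\nu_i})$, $v=\sum t^{\nu_i}g_i$.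

**Fact B** (same paper, Theorem 3.9). $\mathcal O_e\subset\overline{\mathcal O_c}$ if and only if $e\le c$. Only the implication $\Leftarrow$ will be used.

**Fact C** (Kato, Duke Math. J. 148 (2009) and Amer. J. Math. 133 (2011); see Achar–Henderson–Sommers, *Pieces of nilpotent cones for classical groups*, Represent. Theory 15 (2011)). Under Kato's exotic Springer correspondence, $\mathbb O_{(\mu;\nu)}$ corresponds to the irreducible representation of $W(C_n)\cong\{\pm1\}\wr S_n$ labelled by $(\mu;\nu)$, up to the convention of tensoring with $\mathrm{sgn}$, which preserves specialness. By Lusztig's criterion (*Characters of reductive groups over a finite field*, Ch. 4), this representation is special if and only if the symbol with rows $\alpha_i=\mu_i+m+1-i$ $(1\le i\le m+1)$ and $\beta_i=\nu_i+m-i$ $(1\le i\le m)$, $m\gg0$, satisfies $\alpha_1\ge\beta_1\ge\alpha_2\ge\beta_2\ge\cdots$.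

Here $\alpha_i\ge\beta_i$ says $\mu_i+1\ge\nu_i$, and $\beta_i\ge\alpha_{i+1}$ says $\nu_i\ge\mu_{i+1}$. So with $\delta_i=1$ for $i$ odd and $\delta_i=0$ for $i$ even,
$$\mathbb O_c \text{ is special}\iff c_{i+1}\le c_i+\delta_i\ \text{ for all } i\ge1. \tag{1}$$

**Definition (special piece).** For a special orbit $\mathbb O$, the special piece $\mathbb S$ attached to it is the set of points of $\overline{\mathbb O}$ that do not lie in the closure of any special orbit $\mathbb O'\subset\overline{\mathbb O}$ with $\mathbb O'\ne\mathbb O$.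

Since $\mathbb O$ is open in $\overline{\mathbb O}$, the conditions $\mathbb O'\subset\overline{\mathbb O}$, $\mathbb O'\neq\mathbb O$ together mean $\overline{\mathbb O'}\subsetneq\overline{\mathbb O}$. The special pieces are locally closed unions of orbits that partition $\mathfrak N$. They are analogues of Lusztig's special pieces of $\mathcal N(\mathfrak o_{2n+1})$ and $\mathcal N(\mathfrak{sp}_{2n})$, which are known to be rationally smooth in good characteristic.

**Definition (rational smoothness).** Let $\ell\neq\operatorname{char}\mathbb F$ be a prime. An irreducible variety is rationally smooth if its intersection cohomology complex with $\overline{\mathbb Q}_\ell$-coefficients is the constant sheaf placed in a single degree.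

A smooth variety is rationally smooth. The converse fails: for the cuspidal curve $y^2=x^3$ the normalization $s\mapsto(s^2,s^3)$ is finite, birational and a universal homeomorphism, so the intersection cohomology complex, which is the pushforward of the (shifted) constant sheaf, is constant up to shift.

P. N. Achar, A. Henderson and E. Sommers ("Pieces of nilpotent cones for classical groups", arXiv:1001.4283 (2010)) ask, in the form of a conjecture, whether the special pieces of $\mathfrak N$ are rationally smooth. The answer is yes, and more holds.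

**Theorem 3.** Every special piece of $\mathfrak N$ is smooth, hence rationally smooth, in every characteristic.

**Theorem 4.** Let $d\le c$ in $\mathcal Q_n$ be such that $I(c,d)$ contains no two consecutive integers. Then $\overline{\mathbb O_c}$ is smooth at every point of $\mathbb O_d$.

**Theorem 5.** Let $\delta_{\rm odd},\delta_{\rm ev}\ge0$ be integers, not both $0$. Put $\delta_i=\delta_{\rm odd}$ or $\delta_{\rm ev}$ according to the parity of $i$, and $\mathcal Q_n^\delta=\{c\in\mathcal Q_n:\ c_{i+1}\le c_i+\delta_i\ \forall i\}$. For $c\in\mathcal Q_n^\delta$ let $\mathbb S_c^\delta$ be the set of points of $\overline{\mathbb O_c}$ lying in no $\overline{\mathbb O_f}\subsetneq\overline{\mathbb O_c}$ with $f\in\mathcal Q_n^\delta$. Then the $\mathbb S_c^\delta$ partition $\mathfrak N$, and each is open in $\overline{\mathbb O_c}$ and smooth.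

By (1), Theorem 3 is the case $(\delta_{\rm odd},\delta_{\rm ev})=(1,0)$ of Theorem 5. The cases $(2,0)$ and $(1,1)$ are the type-$B$ and type-$C$ pieces of Achar–Henderson–Sommers. The geometry is all in Theorem 4. Passing from it to Theorem 5 is combinatorics (Section 5).

## 3. The special pieces for $n=2$, and two competing projections

For $n=2$ there are five types.

| type $e$ | $(s_1,s_2,s_3,s_4)$ | the orbit | special? |
|---|---|---|---|
| $(2)$ | $(2,2,2,2)$ | $xv\ne0$ | yes |
| $(1,1)$ | $(1,2,2,2)$ | $x\ne0$, $v\neq0$, $xv=0$ | yes |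
| $(0,2)$ | $(0,2,2,2)$ | $x\neq0$, $v=0$ | no: $e_2>e_1+1$ |
| $(1,0,1)$ | $(1,1,2,2)$ | $x=0$, $v\ne0$ | no: $e_3>e_2$ |
| $(0,1,0,1)$ | $(0,1,1,2)$ | $x=0$, $v=0$ | yes |

By Proposition 2 with $a=2$ and scaling of $x$, the first orbit is dense in $\mathfrak N$. I claim that the closure of the second is $\{xv=0\}$. Granting this, its special piece is
$$P=\{(v,x)\in\mathfrak N:\ xv=0\}\setminus\{(0,0)\},$$
a union of three orbits, while the other two pieces are single orbits. Let us show the claim and the smoothness of $P$ together, in two charts.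

On the open part $x\neq0$ of $P$ we have $x\in O_{\rm reg}$, and Proposition 2 with $a=1$ says that this part is a vector bundle over $O_{\rm reg}$ with the orbit of type $(1,1)$ dense in it.

On the open part $v\ne0$ of $P$, project to $v$ instead. Fix $v\ne0$. The condition $xv=0$ says $b_x(v,V)=0$. Then $x$ preserves $v^\perp$ and induces on the symplectic plane $v^\perp/\mathbb Fv$ an element $y$ of $\mathcal S(v^\perp/\mathbb Fv)$, which is a scalar by the case $n=1$. If $x$ is nilpotent, then $y=0$. Conversely, if $y=0$, then $x$ acts as $0$ on $\mathbb Fv$ and on $v^\perp/\mathbb Fv$, and on $V/v^\perp$, which is dual to $\mathbb Fv$; so $x$ is nilpotent. Hence the fiber over $v$ is cut out by the linear conditions $b_x(v,V)=0$ and $b_x(v^\perp,v^\perp)=0$. In a symplectic basis $a_1=v,b_1,a_2,b_2$ the free entries are $b_x(b_1,a_2)$ and $b_x(b_1,b_2)$. So the fiber is a plane, and this chart is a vector bundle of rank $2$ over $V\setminus\{0\}$, smooth and irreducible, with the open part $x\ne0$ dense. In particular every $(v,0)$ with $v\neq0$,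 and then $(0,0)$, lies in the closure of the orbit of type $(1,1)$. This proves the claim, and $P$ is smooth.

Neither projection alone suffices: over $x$ the fiber jumps at $x=0$, and over $v$ it jumps at $v=0$. In terms of $c=(1,1)$, the first chart adds $d=(0,2)$ with $I(c,d)=\{1\}$. There $\lambda$, that is, the even sums, are constant. The second chart adds $d=(1,0,1)$ with $I(c,d)=\{2\}$, and there the odd sums are constant. The origin, where the two charts break down, has $I=\{1,2,3\}$.

For larger $n$ one wants to proceed in the same way: project to $x$ where the even sums are constant, and to the submodule $Rv$ where the odd sums are constant. Here is where this stops. Take $n=6$, $c=(2,2,1,1)$ and $d=(1,3,1,0,1)$. The partial sums are $(2,4,5,6,6)$ and $(1,4,5,5,6)$, so $I(c,d)=\{1,4\}$, and $c$ is special. (Section 5 will show that $\mathbb O_d$ lies in the special piece of $c$.) The Jordan type of $x$ is $(4,4,2,2)$ on $\mathbb O_c$ and $(4,4,1,1,1,1)$ on $\mathbb O_d$, so $x$ does not stay in one orbit. The order of $v$ is $2$ on $\mathbb O_c$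 and $1$ on $\mathbb O_d$, so $Rv$ does not stay in one Grassmannian. A point of $\mathbb O_d$ has no neighborhood in $\overline{\mathbb O_c}$ on which either projection is a bundle over a homogeneous base.

But $s_2(c)=s_2(d)=4$, and cutting both sequences after the second entry gives $(2,2)\ge(1,3)$, where only an odd index changes, and $(1,1)\ge(1,0,1)$, where only an even index changes. So the proof will have two parts. Section 6 treats the case where the odd sums are constant, for all $n$, by projecting to $Rv$. Section 7 shows how to cut geometrically at an even index $2j$ with $s_{2j}(d)=s_{2j}(c)$. The condition that $I(c,d)$ has no two consecutive elements is what makes these two moves, together with Proposition 2, suffice.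

## 4. Lagrangian normal forms and Pfaffian invariants

The first thing needed is that every pair has a normal form, and that the type can be read off from invariants that behave well under closure.

**Lemma 6.** For $(v,x)\in\mathfrak N$ there are $x$-stable Lagrangians with $V=U\oplus U'$ and $v\in U$. Hence, by Fact A, $(v,x)$ lies in some $\mathbb O_e$.

*Proof.* Induct on $n$; the case $n=0$ is trivial. Lemma 1 gives $V=H\oplus H^\perp$, $H=R\tilde h\oplus Rh'$, $v=p\tilde h+v_1$ with $v_1\in H^\perp$. By induction (if $H^\perp\neq0$) $H^\perp=U_1\oplus U_1'$ with $x$-stable Lagrangians and $v_1\in U_1$. Take $U=R\tilde h\oplus U_1$ and $U'=Rh'\oplus U_1'$. Now apply Fact A to $(v,x|_U)$. $\square$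

With $v=0$ this says that a nilpotent $y\in\mathcal S$ has Jordan type $\lambda\cup\lambda$, and that nilpotents in $\mathcal S$ of the same Jordan type are conjugate: $(0,y)$ has type $(\varnothing;\lambda)$.

The next lemma interprets the numbers $s_i$ inside $U$. Even sums see $U$, and odd sums see $U/Rv$.

**Lemma 7.** Let $(v,x)$ have type $e=(\mu;\nu)$, with $V=U\oplus U'$ and $g_i$ as in the definition of $\mathbb O_e$, and let $W=Rv$.

1. $\dim W=\mu_1$, and $W$ is isotropic.
2. Put $h_i=\sum_{l\le i}t^{\nu_l-\nu_i}g_l$. The $h_i$ generate $U$, $t^{\kappa_i}h_i=t^{\mu_{i+1}}v$, and $U/W=\bigoplus_iR\bar h_i$ with $R\bar h_i\cong R/(t^{\kappa_i})$.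
3. $W^\perp=U\oplus U_0'$ with $U_0'=W^\perp\cap U'\cong(U/W)^*$, so $W^\perp/W\cong U/W\oplus U_0'$ has Jordan type $\kappa\cup\kappa$.
4. $s_{2i}(e)$ is the maximal dimension of an $i$-generated submodule of $U$, and $s_{2i+1}(e)$ is the maximal dimension of $Rv+N$ with $N\subset U$ an $i$-generated submodule.

*Proof.* Let $p$ be the number of nonzero $\lambda_i$, so $g_i=0$ and $\mu_i=\nu_i=0$ for $i>p$.

(1) The vector $t^{\nu_i}g_i$ has order $\lambda_i-\nu_i=\mu_i$, so $v$ has order $\max_i\mu_i=\mu_1$. And $W\subset U$.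

(2) For $i\le p$, $h_i=g_i+\sum_{l<i}t^{\nu_l-\nu_i}g_l$. The transition is unitriangular, so $h_1,\dots,h_p$ generate $U$. Next, $t^{\nu_i}h_i=\sum_{l\le i}t^{\nu_l}g_l=v-\sum_{l>i}t^{\nu_l}g_l$. Multiply by $t^{\mu_{i+1}}$. For $l>i$ we have $\mu_{i+1}+\nu_l\ge\mu_l+\nu_l=\lambda_l$, so those terms vanish, and $t^{\kappa_i}h_i=t^{\mu_{i+1}}v\in W$. Hence there is a well-defined surjection $\bigoplus_{i\le p}R/(t^{\kappa_i})\to U/W$, $1_i\mapsto\bar h_i$. The dimension of the source is $\sum_{i\le p}\kappa_i=n-\mu_1=\dim U/W$, so it is an isomorphism. For $i>p$ one has $h_i=v$ and $\kappa_i=0$, and the statement is trivial.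

(3) Since $W\subset U=U^\perp$, $U\subset W^\perp$, so $W^\perp=U\oplus(W^\perp\cap U')$. Under $U'\cong U^*$ the subspace $W^\perp\cap U'$ is the annihilator of $W$, that is, $(U/W)^*$. A nilpotent map and its transpose have the same Jordan type.

(4) Let $M$ be a torsion module of type $\lambda$ and $N\subset M$ an $i$-generated submodule of type $\lambda'$. Then $\lambda'$ has at most $i$ parts. The number of parts of $\lambda'$ exceeding $k$ is $\dim(t^kN\cap\ker t)\le\dim(t^kM\cap\ker t)$, so $\lambda'_l\le\lambda_l$ for all $l$. Hence $\dim N\le\lambda_1+\dots+\lambda_i$, with equality for the sum of the $i$ largest cyclic summands. For $M=U$ this gives the statement on $s_{2i}$. Also $\dim(Rv+N)=\mu_1+\dim(\text{image of }N\text{ in }U/W)$, and every $i$-generated submodule of $U/W$ is the image of an $i$-generated submodule of $U$. Since $U/W$ has type $\kappa$, the maximum is $\mu_1+\kappa_1+\dots+\kappa_i=s_{2i+1}(e)$. $\square$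

Example: for $e=(1,0,1)$ we have $x=0$, $v=g_1+g_2$, $h_1=g_1$, $h_2=g_1+g_2=v$, and $U/W$ is spanned by $\bar h_1$, in agreement with $\kappa=(1)$.

To see that $e$ is unique and how it varies, we express the $s_i$ through the vanishing order of Pfaffians. This works in every characteristic. Recall the Cauchy–Binet formula for Pfaffians: for an alternating $m\times m$ matrix $A$ over a commutative ring and an $m\times2k$ matrix $Q$, $\operatorname{Pf}(Q^TAQ)=\sum_L\det(Q_L)\operatorname{Pf}(A_L)$, where $L$ runs over the $2k$-element subsets of $\{1,\dots,m\}$, $Q_L$ consists of the rows in $L$, and $A_L$ is the principal submatrix. It follows that the ideal generated by the $2k\times2k$ principal sub-Pfaffians of a Gram matrix of an alternating form on a free module does not depend on the basis.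

**Lemma 8.** The $s_i$ are well-defined (orbit-invariant) lower semicontinuous functions on $\mathfrak N$. Moreover $\mathbb O_e\subset\overline{\mathbb O_c}$ if and only if $e\le c$, and distinct $e$ give distinct orbits.

*Proof.* For $(v,x)\in\mathfrak N$ consider the alternating $R$-bilinear forms
$$\beta(u,w)=\langle(t-x)u,w\rangle\ \text{ on } V\otimes R,\qquad \hat\beta((u,a),(w,b))=\beta(u,w)+a\langle v,w\rangle-b\langle v,u\rangle\ \text{ on }(V\otimes R)\oplus R .$$

**Step 1: compute the Pfaffian ideals in a normal form.** Suppose $(v,x)$ has type $e$, with $V=U\oplus U'$. Take dual bases $(u_i)$ of $U$ and $(u_j')$ of $U'$, and $\epsilon=(0,1)$. Since $U$ and $U'$ are $x$-stable Lagrangians and $v\in U$, $\hat\beta$ vanishes on $(U\otimes R)\oplus R\epsilon$ and on $U'\otimes R$. The remaining values $\hat\beta(u_i,u_j')=\langle(t-x)u_i,u_j'\rangle$ and $\hat\beta(\epsilon,u_j')=\langle v,u_j'\rangle$ are the entries of the transpose of the $n\times(n+1)$ matrix $M=(t-x|_U\,|\,v)$. A principal sub-Pfaffian of size $2k$ of a matrix $\begin{pmatrix}0&A\\-A^T&0\end{pmatrix}$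 is $0$ unless it uses $k$ indices from each block, and then it is $\pm$ a $k\times k$ minor of $A$; every such minor occurs. So the ideal of $2k$-Pfaffians of $\hat\beta$ is the ideal of $k\times k$ minors of $M$.

In the cokernel of $t-x|_U$ on $U\otimes R$ we have $u\otimes t^k\equiv x^ku\otimes1$, so this cokernel is the $R$-module $U$, and $\operatorname{coker}M=U/Rv\cong\bigoplus_{l\le n}R/(t^{\kappa_l})$ by Lemma 7(2) (note $\kappa_l=0$ for $l>n$). So the Smith normal form of $M$ has diagonal entries $t^{\kappa_n},\dots,t^{\kappa_1}$ and a zero column, and for $0\le i\le n$ the ideal of its $(n-i)\times(n-i)$ minors is generated by $t^{\kappa_{i+1}+\dots+\kappa_n}$. Now $\sum_{l>i}\kappa_l=n-\mu_1-(\kappa_1+\dots+\kappa_i)=n-s_{2i+1}(e)$. The same argument for $\beta$, with the block $t-x|_U$ and cokernel $U\cong\bigoplus R/(t^{\lambda_l})$, gives the ideal generated by $t^{\lambda_{i+1}+\dots+\lambda_n}=t^{\,n-s_{2i}(e)}$. In short: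
$$2(n-i)\text{-Pfaffians of }\hat\beta:\ (t^{\,n-s_{2i+1}(e)}),\qquad 2(n-i)\text{-Pfaffians of }\beta:\ (t^{\,n-s_{2i}(e)}). \tag{2}$$

**Step 2: invariance and semicontinuity.** The ideals in (2) depend only on $(v,x)$ and are the same for conjugate pairs. So the numbers $s_i$ ($s_i=n$ for $i\ge2n$ in any case) are orbit invariants, and since they determine $e$, distinct $e$ give distinct orbits. In a fixed basis of $V$, the condition $s_i\le N$ says that all relevant Pfaffians are divisible by $t^{n-N}$. This is the vanishing of finitely many coefficients, which are polynomials in $(v,x)$. So $\{s_i\le N\}$ is closed, which is lower semicontinuity. In particular $\mathbb O_e\subset\overline{\mathbb O_c}$ implies $e\le c$.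

**Step 3: the converse.** On $V=U\oplus U^*$ the morphism $U\times\mathcal N(\mathfrak{gl}(U))\to\mathfrak N$, $(u,x)\mapsto(u,x\oplus x^*)$, maps $\mathcal O_e$ into $\mathbb O_e$ for every $e$. If $e\le c$, then $\mathcal O_e\subset\overline{\mathcal O_c}$ by Fact B, so the image of $\mathcal O_e$ lies in $\overline{\mathbb O_c}$. By equivariance $\mathbb O_e\subset\overline{\mathbb O_c}$. $\square$

A consequence used below: if $(v,x)$ has type $e$ and $V=U\oplus U'$ is any decomposition into $x$-stable Lagrangians with $v\in U$, then Fact A puts $(v,x|_U)$ in normal form of some type $e_1$, and $e_1=e$ by Lemma 8. So Lemma 7 applies to every such $U$.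

## 5. The smallest element of $\mathcal Q_n^\delta$ above a given bipartition

The purpose of this section is to describe which orbits lie in the piece of $c$, and thereby to deduce Theorem 5 from Theorem 4.

Fix $\delta$ as in Theorem 5. For $d\in\mathcal Q_n$ let
$$J=J(d)=\{i\ge1:\ d_{i+1}>d_i+\delta_i\},$$
a finite set. If $i,i+1\in J$, then $d_{i+2}>d_{i+1}>d_i$, which contradicts $d_i\ge d_{i+2}$. So $J$ has no two consecutive elements. The condition $g_{i+1}\le g_i+\delta_i$ reads $2s_i(g)\ge s_{i-1}(g)+s_{i+1}(g)-\delta_i$, a convexity-type condition on partial sums, which suggests raising $s_i(d)$ for $i\in J$ just enough. Define $f=\Phi(d)$ by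
$$s_i(f)=s_i(d)\ (i\notin J),\qquad s_i(f)=\Bigl\lceil\tfrac{s_{i-1}(d)+s_{i+1}(d)-\delta_i}2\Bigr\rceil\ (i\in J). \tag{3}$$

For $(\delta_{\rm odd},\delta_{\rm ev})=(1,0)$ and $d=(1,3,1,0,1)$ we get $J=\{1,4\}$, $s_1(f)=\lceil(0+4-1)/2\rceil=2$, $s_4(f)=\lceil(5+6)/2\rceil=6$, so $\Phi(d)=(2,2,1,1)$. This is the example of Section 3.

**Lemma 9.** $f=\Phi(d)$ satisfies $f\in\mathcal Q_n^\delta$, $d\le f$, $I(f,d)\subset J$, and $f\le g$ for every $g\in\mathcal Q_n^\delta$ with $g\ge d$.

*Proof.* **Step 1: bounds on the entries of $f$.** For $i\in J$ the neighbors $i\pm1$ are not in $J$, so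
$$f_i=\Bigl\lceil\tfrac{d_i+d_{i+1}-\delta_i}2\Bigr\rceil,\qquad f_{i+1}=\Bigl\lfloor\tfrac{d_i+d_{i+1}+\delta_i}2\Bigr\rfloor. \tag{4}$$
Call $l$ first if $l\in J$, second if $l-1\in J$, and neutral otherwise; no $l$ is both first and second. At neutral $l$, $f_l=d_l$. Inserting $d_{i+1}\ge d_i+\delta_i+1$ in (4) in the two possible ways gives:
$$\begin{aligned}
(\alpha)&\quad l\text{ first}: & d_l\le f_l&\le d_{l+1}-\delta_l,\\
(\beta)&\quad l\text{ second}: & d_{l-1}+\delta_{l-1}\le f_l&\le d_l.
\end{aligned}$$
For instance, for $l$ first, $f_l\le\lceil(2d_{l+1}-2\delta_l-1)/2\rceil=d_{l+1}-\delta_l$ and $f_l\ge\lceil(2d_l+1)/2\rceil\ge d_l$. For $l$ second, $f_l\ge\lfloor(2d_{l-1}+2\delta_{l-1}+1)/2\rfloor=d_{l-1}+\delta_{l-1}$ and $f_l\le\lfloor(2d_l-1)/2\rfloor\le d_l$. So all entries of $f$ are $\ge0$. By $(\alpha)$, $s_i(f)\ge s_i(d)$ for $i\in J$, so $d\le f$. The sum is $n$, and $I(f,d)\subset J$ by definition.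

**Step 2: $f_{i+1}\le f_i+\delta_i$.** If $i\in J$, put $D=d_i+d_{i+1}$. Then $f_i+\delta_i=\lceil(D+\delta_i)/2\rceil\ge\lfloor(D+\delta_i)/2\rfloor=f_{i+1}$. If $i\notin J$, then $i$ is second or neutral, and $i+1$ is first or neutral.

- Both neutral: $d_{i+1}\le d_i+\delta_i$ because $i\notin J$.
- $i$ second, $i+1$ neutral: $f_{i+1}=d_{i+1}\le d_{i-1}\le f_i$ by $(\beta)$.
- $i$ neutral, $i+1$ first: $f_{i+1}\le d_{i+2}\le d_i=f_i$ by $(\alpha)$.
- $i$ second, $i+1$ first: put $A=d_{i-1}+d_i$, $B=d_{i+1}+d_{i+2}$, so $A\ge B$, and $\delta'=\delta_{i-1}=\delta_{i+1}$. We need $\lceil(B-\delta')/2\rceil\le\lfloor(A+\delta')/2\rfloor+\delta_i$. If $\delta'\ge1$, the left side is at most $\lceil(A-1)/2\rceil=\lfloor A/2\rfloor$. If $\delta'=0$, then $\delta_i\ge1$, since $\delta_{\rm odd},\delta_{\rm ev}$ are not both $0$, and $\lceil B/2\rceil\le\lceil A/2\rceil\le\lfloor A/2\rfloor+1$.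

**Step 3: $f_l\ge f_{l+2}$.** Again run through the possibilities.

- $l$ not second and $l+2$ not first: $f_l\ge d_l\ge d_{l+2}\ge f_{l+2}$.
- Both first, or both second: in (4) the same rounding with the same $\delta$ is applied to quantities that decrease weakly from $l$ to $l+2$.
- $l$ second, $l+2$ first: $f_{l+2}\le d_{l+3}\le d_{l+1}\le d_{l-1}\le f_l$.
- $l$ second, $l+2$ neutral: then $l+1\notin J$, so $f_{l+2}=d_{l+2}\le d_{l+1}+\delta_{l+1}\le d_{l-1}+\delta_{l-1}\le f_l$.
- $l$ neutral, $l+2$ first: $f_{l+2}\le d_{l+3}-\delta_{l+2}\le d_{l+1}-\delta_l\le d_l=f_l$, because $l\notin J$.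

So $f\in\mathcal Q_n^\delta$.

**Step 4: minimality.** Let $g\in\mathcal Q_n^\delta$, $g\ge d$. For $i\in J$, $2s_i(g)\ge s_{i-1}(g)+s_{i+1}(g)-\delta_i\ge s_{i-1}(d)+s_{i+1}(d)-\delta_i$, and $s_i(g)$ is an integer, so $s_i(g)\ge s_i(f)$. For $i\notin J$, $s_i(g)\ge s_i(d)=s_i(f)$. $\square$

The hypothesis that $\delta_{\rm odd},\delta_{\rm ev}$ are not both $0$ was used once. Without it the formula fails: for $\delta=0$ and $d=(0,1,0,1)$ one gets $J=\{1,3\}$ and $f=(1,0,1,0)$, which violates $f_3\le f_2$.

**Corollary 10.** For $c\in\mathcal Q_n^\delta$, $\mathbb S_c^\delta=\bigcup_{\Phi(d)=c}\mathbb O_d$. In particular the $\mathbb S_c^\delta$ partition $\mathfrak N$, and $\mathbb O_d\subset\mathbb S_c^\delta$ implies that $d\le c$ and that $I(c,d)$ has no two consecutive integers.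

*Proof.* $\mathbb S_c^\delta$ is a union of orbits $\mathbb O_d$ with $d\le c$ (Lemma 8). Let $d\le c$. Then $\Phi(d)\le c$ by Lemma 9. If $\Phi(d)\ne c$, then $\mathbb O_d\subset\overline{\mathbb O_{\Phi(d)}}\subsetneq\overline{\mathbb O_c}$, so $\mathbb O_d\not\subset\mathbb S_c^\delta$. If $\Phi(d)=c$, then any $f\in\mathcal Q_n^\delta$ with $\mathbb O_d\subset\overline{\mathbb O_f}$ has $f\ge d$, hence $f\ge c$ by Lemma 9, so $\overline{\mathbb O_f}$ is not properly contained in $\overline{\mathbb O_c}$; thus $\mathbb O_d\subset\mathbb S_c^\delta$. Since $\Phi(d)=c$ implies $d\le c$, this proves the formula. Every $d$ has exactly one $\Phi(d)$, so the pieces partition $\mathfrak N$. The last assertion holds because $I(\Phi(d),d)\subset J(d)$ and $J(d)$ has no two consecutive elements. $\square$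

The piece $\mathbb S_c^\delta$ is open in $\overline{\mathbb O_c}$, because finitely many closed sets are removed. By Corollary 10 and Theorem 4, $\overline{\mathbb O_c}$ is smooth at each of its points. So Theorem 5, and with it Theorem 3, follows from Theorem 4. The rest of the lecture proves Theorem 4.

## 6. Constant odd sums: bundles over the isotropic Grassmannian

This section generalizes the chart $v\neq0$ of Section 3. To trivialize families of subspaces we use the following version of Gram–Schmidt.

**Lemma 11 (Gram–Schmidt).** Let $a_1,b_1,\dots,a_n,b_n$ be $V$-valued regular functions on a variety that form a symplectic basis at a point $p$ ($\langle a_i,b_j\rangle=1$ if $i=j$ and $0$ otherwise, $\langle a_i,a_j\rangle=\langle b_i,b_j\rangle=0$). On a neighborhood of $p$ they can be modified to regular functions that form a symplectic basis at each point and are unchanged at $p$. If $\langle a_i,a_j\rangle=0$ identically for $i,j\le w$, the span of $a_1,\dots,a_w$ is unchanged.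

*Proof.* Near $p$, $\langle a_1,b_1\rangle\neq0$. Replace $b_1$ by $b_1/\langle a_1,b_1\rangle$, and then every later vector $u$ by $u-\langle u,b_1\rangle a_1-\langle a_1,u\rangle b_1$, which is orthogonal to $a_1$ and $b_1$. At $p$ nothing changes. Continue with $a_2,b_2$, and so on. If $\langle a_1,a_j\rangle=0$ for $2\le j\le w$, then $a_j$ is replaced by $a_j-\langle a_j,b_1\rangle a_1$, so the span of $a_1,\dots,a_w$ is unchanged and is still isotropic. The same applies to the later steps. $\square$

**Proposition 12.** For every $c\in\mathcal Q_n$ the union $X_c$ of all $\mathbb O_e$ with $e\le c$ and $s_i(e)=s_i(c)$ for all odd $i$ is open in $\overline{\mathbb O_c}$ and smooth.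

*Proof.* On $\overline{\mathbb O_c}$ we have $s_i\le s_i(c)$, and $X_c$ is the set where $s_i\ge s_i(c)$ for all odd $i$. Since $s_i=n$ for $i\ge2n$, these are finitely many conditions, open by Lemma 8. Put $w=c_1$ and $\kappa_i=\kappa_i(c)$, and let $Y$ be the union of all $\mathbb O_e$ with $s_i(e)=s_i(c)$ for all odd $i$. The odd sums determine and are determined by $\mu_1$ and $\kappa$. So by Lemma 7(1),(3), $Y$ is the set of $(v,x)\in\mathfrak N$ with $\dim Rv=w$ and $(Rv)^\perp/Rv$ of Jordan type $\kappa\cup\kappa$. By Lemma 8, $X_c=Y\cap\overline{\mathbb O_c}$.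

**Step 1: reduce to a fixed $W_0=Rv$.** The map
$$\rho:X_c\to\mathrm{IGr}(w,V),\qquad(v,x)\mapsto Rv=\langle v,xv,\dots,x^{w-1}v\rangle$$
is an $Sp(V)$-equivariant morphism to the isotropic Grassmannian, which is homogeneous and smooth. Fix $W_0\in\mathrm{IGr}(w,V)$ and a symplectic basis $a_1,b_1,\dots,a_n,b_n$ of $V$ such that $a_1,\dots,a_w$ is a basis of $W_0$. Near $W_0$ each $W$ has a unique basis $a_1(W),\dots,a_w(W)$, regular in $W$, that projects to $a_1,\dots,a_w$ along a fixed complement of $W_0$. Apply Lemma 11 to $a_1(W),\dots,a_w(W)$ and the remaining constant basis vectors. The span of the first $w$ vectors $a_i$ stays $W$. So we get a neighborhood $\Omega$ of $W_0$ and a morphism $\gamma:\Omega\to Sp(V)$ with $\gamma(W)W_0=W$. Then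
$$\rho^{-1}(\Omega)\to\Omega\times\rho^{-1}(W_0),\qquad q\mapsto\bigl(\rho(q),\gamma(\rho(q))^{-1}q\bigr)$$
is an isomorphism with inverse $(W,q')\mapsto\gamma(W)q'$. As $W_0$ is arbitrary, it remains to show that $\rho^{-1}(W_0)=Y_0\cap\overline{\mathbb O_c}$ is smooth, where $Y_0=\{(v,x)\in Y:\ Rv=W_0\}$.

**Step 2: coordinates on $Y_0$.** Write $V=W_0\oplus E\oplus W_0^*$ with $W_0^\perp=W_0\oplus E$, $E$ symplectic, and $W_0^*$ isotropic, orthogonal to $E$ and dual to $W_0$. We have $xW_0\subset W_0=(W_0^\perp)^\perp$ if and only if $b_x(W_0,W_0\oplus E)=0$. The other components of the alternating form $b_x$ are arbitrary, and they are as follows: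

- $b_x|_{W_0\times W_0^*}$, corresponding to $J=x|_{W_0}\in\mathfrak{gl}(W_0)$;
- $b_x|_{E\times E}$, alternating, corresponding to the $E$-component $y\in\mathcal S(E)$ of $x|_E$ (note that $x$ preserves $W_0^\perp$);
- $b_x|_{E\times W_0^*}$, corresponding to the $W_0$-component $\varphi\in\operatorname{Hom}(E,W_0)$ of $x|_E$;
- $b_x|_{W_0^*\times W_0^*}$, an element of the vector space $\mathrm{Alt}$ of alternating forms on $W_0^*$.

On $V/W_0^\perp\cong W_0^*$, $x$ induces the transpose of $J$. So $x$ is nilpotent if and only if $J$ and $y$ are. The nilpotent $y\in\mathcal S(E)$ of type $\kappa\cup\kappa$ form one $Sp(E)$-orbit $O_\kappa$ (Lemma 6 with $v=0$). The pairs $(v,J)\in W_0\times\mathfrak{gl}(W_0)$ with $J$ nilpotent and $v$ cyclic form one $GL(W_0)$-orbit $B_1$. Hence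
$$Y_0=B\times\operatorname{Hom}(E,W_0)\times\mathrm{Alt},\qquad B=B_1\times O_\kappa,$$
with $B$ smooth and homogeneous under $GL(W_0)\times Sp(E)$. So $Y_0$ is smooth; the question is how $\overline{\mathbb O_c}$ sits inside it.

**Step 3: a linear condition on $\varphi$.** For $b=(v,J,y)\in B$ and each of the finitely many $i\ge1$ with $\kappa_i>0$ let
$$T_i(b):\operatorname{Hom}(E,W_0)\to\operatorname{Hom}\bigl(\ker y^{\kappa_i},\,W_0/J^{c_{2i+1}}W_0\bigr),\qquad\varphi\mapsto\Bigl[u\mapsto\sum_{l=0}^{\kappa_i-1}J^{\kappa_i-1-l}\varphi y^lu\Bigr]. \tag{5}$$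
The spaces $\ker y^{\kappa_i}$ and $J^{c_{2i+1}}W_0$ have constant dimension on $B$, so they form vector bundles, and $T=\bigoplus_iT_i$ is a $GL(W_0)\times Sp(E)$-equivariant morphism of vector bundles on the homogeneous space $B$. It therefore has constant rank, and $L=\ker T$ is a vector subbundle of $B\times\operatorname{Hom}(E,W_0)$. Hence $Y_L:=L\times\mathrm{Alt}\subset Y_0$ is closed in $Y_0$ and smooth. It remains to prove
$$Y_L=Y_0\cap\overline{\mathbb O_c}. \tag{6}$$

Before that, an example. For $c=(1,1,1)$, $n=3$, we have $w=1$, $\kappa=(2)$, $J=0$, $\dim E=4$, $y$ of type $(2,2)$, and (5) for $i=1$ is $\varphi\mapsto\varphi y$. The types occurring in $Y$ are $(1,1,1)$ and $(1,2)$, with $\lambda=(2,1)$ and $\lambda=(3)$. On $W_0^\perp$ the square of $x$ is $\varphi y$ on $E$ and $0$ on $W_0$. Equation (6) says here that the type is $\le(1,1,1)$, hence equal to it, exactly when $x^2$ vanishes on $W_0^\perp$.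

**Step 4: rewrite $T=0$ in terms of modules.** For $u\in E$ we have $xu=yu+\varphi u$, and by induction $x^ku=y^ku+\sum_{l<k}J^{k-1-l}\varphi y^lu$. Let $\tilde u=u_0+u\in W_0\oplus E=W_0^\perp$. Then $x^{\kappa_i}\tilde u\in W_0$ if and only if $y^{\kappa_i}u=0$, and in that case $x^{\kappa_i}\tilde u$ equals $J^{\kappa_i}u_0$ plus the sum in (5). Here $J^{\kappa_i}u_0\in J^{c_{2i+1}}W_0$, as $\kappa_i=c_{2i}+c_{2i+1}\ge c_{2i+1}$. So, with $W=W_0=Rv$, a point $(v,x)\in Y_0$ lies in $Y_L$ if and only if for all $i\ge1$
$$\tilde u\in W^\perp,\ t^{\kappa_i}\tilde u\in W\ \Longrightarrow\ t^{\kappa_i}\tilde u\in t^{c_{2i+1}}W . \tag{7}$$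
If $\kappa_i=0$, then $c_{2i+1}=0$ and (7) is trivial. Let now $(v,x)\in Y_0$ have type $e=(\mu;\nu)$. Then $\mu_1=c_1$ and $\kappa_i(e)=\nu_i+\mu_{i+1}=\kappa_i=c_{2i}+c_{2i+1}$, and Lemma 7 applies.

**Step 5: $Y_L\subset\overline{\mathbb O_c}$.** Assume (7) for all $i$, and apply it to $\tilde u=h_i\in U\subset W^\perp$, for which $t^{\kappa_i}h_i=t^{\mu_{i+1}}v$. It gives $t^{\mu_{i+1}}v\in t^{c_{2i+1}}W$. Since $W\cong R/(t^{c_1})$ is generated by $v$ and $c_{2i+1}\le c_1$, this forces $\mu_{i+1}\ge c_{2i+1}$. So $s_{2i}(e)=s_{2i+1}(e)-\mu_{i+1}\le s_{2i+1}(c)-c_{2i+1}=s_{2i}(c)$ for $i\ge1$. The odd sums agree, so $e\le c$ and $(v,x)\in\overline{\mathbb O_c}$ by Lemma 8.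

**Step 6: $Y_0\cap\overline{\mathbb O_c}\subset Y_L$.** Assume $e\le c$. As the odd sums agree, for all $l\ge1$
$$\mu_{l+1}=s_{2l+1}(e)-s_{2l}(e)\ge c_{2l+1},\qquad\nu_l=s_{2l}(e)-s_{2l-1}(e)\le c_{2l}.$$
Let $\tilde u\in W^\perp$ with $t^{\kappa_i}\tilde u\in W$. By Lemma 7(2),(3) write $\tilde u=\sum_lr_lh_l+u_0'$, a finite sum, with $r_l\in R$ and $u_0'\in U_0'$. Since $W\subset U$, $t^{\kappa_i}u_0'=0$. In $U/W=\bigoplus R\bar h_l$ the relation $\sum t^{\kappa_i}r_l\bar h_l=0$ gives $t^{\kappa_l}\mid t^{\kappa_i}r_l$. So $r_l=t^{\max(\kappa_l-\kappa_i,0)}r_l'$, and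
$$t^{\kappa_i}\tilde u=\sum_lr_l'\,t^{\max(\kappa_i,\kappa_l)}h_l=\sum_lr_l'\,t^{\max(\kappa_i-\kappa_l,0)+\mu_{l+1}}v .$$
If $l\le i$, then $\kappa_l\ge\kappa_i$ and the exponent is $\mu_{l+1}\ge c_{2l+1}\ge c_{2i+1}$. If $l>i$, then $\kappa_l\le\kappa_i$ and the exponent is $\kappa_i-\kappa_l+\mu_{l+1}=\kappa_i-\nu_l\ge\kappa_i-c_{2l}\ge\kappa_i-c_{2i}=c_{2i+1}$. In all cases the term lies in $t^{c_{2i+1}}W$, so (7) holds. This proves (6) and the proposition. $\square$

## 7. Cutting $V$ along the rank of $x^k$

We come to Theorem 4. In the example $c=(2,2,1,1)$, $d=(1,3,1,0,1)$ we want to split a point near $\mathbb O_d$ as an orthogonal sum of a pair near type $(1,3)$ and a pair near type $(1,0,1)$. At the point itself this is the normal form. For a nearby point two things must be provided: an $x$-stable orthogonal splitting $V=A_x\perp B_x$ that varies regularly, and control of the types of the two parts.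

There is no canonical splitting. For $x=0$, $v=0$, $n=2$, cut into $(0,1)$ and $(0,1)$, every nondegenerate plane can serve as $A_x$. So one cannot hope that the addition map $(g,q',q'')\mapsto g(q'\oplus q'')$ is a local isomorphism, and we cannot describe $\overline{\mathbb O_c}$ locally as a bundle over a space of splittings. What one gets, after auxiliary choices, is a section of the addition map. That is enough, thanks to the following lemma.

**Lemma 13.** Let $\mathcal U\xrightarrow{\ \sigma\ }Z\xrightarrow{\ f\ }\mathcal U$ be morphisms of varieties with $f\circ\sigma=\mathrm{id}$ and $Z$ smooth. Then $\mathcal U$ is smooth.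

*Proof.* Use the infinitesimal lifting criterion. Let $C$ be an $\mathbb F$-algebra, $N\subset C$ an ideal with $N^2=0$, and $\eta:\operatorname{Spec}C/N\to\mathcal U$ a morphism. Since $Z$ is smooth, $\sigma\eta$ lifts to $\zeta:\operatorname{Spec}C\to Z$. Then $f\zeta$ restricts on $\operatorname{Spec}C/N$ to $f\sigma\eta=\eta$, so it lifts $\eta$. $\square$

*Proof of Theorem 4.* Induct on $n$; $n=0$ is trivial. Let $n\ge1$, let $d\le c$ with $I=I(c,d)$ without consecutive integers, and let $m\ge1$ be minimal with $s_{2m}(d)=n$. Then $s_i(d)=s_i(c)=n$ for $i\ge2m$. By homogeneity it suffices to treat one point $p=(v_0,x_0)\in\mathbb O_d$. We distinguish three cases.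

**Case (a): $m=1$.** This is the special case of Section 1. Here $\lambda(d)=\lambda(c)=(n)$. The set $X=\{(v,x)\in\overline{\mathbb O_c}:\ x^{n-1}\ne0\}$ is open in $\overline{\mathbb O_c}$ and contains $\mathbb O_d$. Pairs with $x^{n-1}\ne0$ have type $(e_1,n-e_1,0,\dots)$ with $e_1$ the order of $v$, and this is $\le c$ if and only if $e_1\le c_1$. So $X=\{(v,x):x\in O_{\rm reg},\ x^{c_1}v=0\}=X_{c_1}$ in the notation of Proposition 2, and it is smooth.

**Case (b): $m\ge2$ and $2j\in I$ for all $1\le j<m$.** Here the hypothesis on $I$ enters. Every odd $i\le2m-1$ is adjacent to one of $2,4,\dots,2m-2\in I$, so $i\notin I$. Indices $\ge2m$ are not in $I$ either. Hence $s_i(d)=s_i(c)$ for all odd $i$, so $\mathbb O_d\subset X_c$, and Proposition 12 applies.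

**Case (c): there is $1\le j<m$ with $2j\notin I$.** Put $a=s_{2j}(c)=s_{2j}(d)$. Then $0<a<n$: we have $a<n$ because $j<m$, and $a\ge\lambda_1(d)>0$. Let
$$c'=(c_1,\dots,c_{2j},0,\dots),\quad c''=(c_{2j+1},c_{2j+2},\dots),$$
and similarly $d',d''$. These are bipartitions of $a$ and $n-a$ with $d'\le c'$, $d''\le c''$; we have $s_{2j+i}(c)=a+s_i(c'')$, $I(c',d')=I\cap[1,2j-1]$ and $I(c'',d'')=\{i\ge1:2j+i\in I\}$, and neither set has two consecutive elements. By induction, $\overline{\mathbb O_{c'}}$ is smooth along $\mathbb O_{d'}$, and $\overline{\mathbb O_{c''}}$ is smooth along $\mathbb O_{d''}$. The remaining steps transfer this to $\overline{\mathbb O_c}$ at $p$.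

**Step 1: a power of $x$ whose rank is constant near $p$.** Put $k=\lambda_j(c)$. Then $k\ge1$, since otherwise $\lambda_i(c)=0$ for all $i\ge j$ and $a=n$. Also $\lambda_{j+1}(c)\le k$, and
$$\lambda_j(d)=a-s_{2j-2}(d)\ge a-s_{2j-2}(c)=k,\qquad\lambda_{j+1}(d)=s_{2j+2}(d)-a\le s_{2j+2}(c)-a=\lambda_{j+1}(c)\le k .$$
Since $x$ has Jordan type $\lambda\cup\lambda$, the rank of $x^k$ is $2\sum_i\max(\lambda_i-k,0)$, which is $r:=2(a-jk)$ on both $\mathbb O_c$ and $\mathbb O_d$. On $\overline{\mathbb O_c}$ the rank of $x^k$ is at most $r$. So on the open subset $\mathcal U=\{\operatorname{rank}x^k\ge r\}$ of $\overline{\mathbb O_c}$ it is exactly $r$, and $p\in\mathcal U$.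

**Step 2: the splitting at $p$.** In the normal form of $p$ let $V_A$ be the sum of $Rg_1,\dots,Rg_j$ and the dual subspaces of $U'$, and $V_B$ the sum of the remaining $Rg_i$ and their duals. So $V=V_A\perp V_B$ is $x_0$-stable, $\dim V_A=2a$, and
$$p=(v_0'+v_0'',x_0'\oplus x_0''),\qquad p'=(v_0',x_0')\in\mathbb O_{d'}\subset\mathfrak N(V_A),\quad p''=(v_0'',x_0'')\in\mathbb O_{d''}\subset\mathfrak N(V_B).$$
By Step 1, $V_A$ is a direct sum of $2j$ cyclic modules with generators $a_1,\dots,a_{2j}$ of orders $\ge k$, and $x_0^kV_B=0$. Choose $b_1,\dots,b_r\in V$ such that $x_0^kb_1,\dots,x_0^kb_r$ is a basis of $x_0^kV=x_0^kV_A$. Since the $x_0^la_i$ with $0\le l<k$ form a basis of $V_A$ modulo $x_0^kV_A$, the $2jk+r=2a$ vectors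
$$x_0^la_i\ (0\le l<k,\ 1\le i\le2j),\qquad x_0^kb_q\ (1\le q\le r)$$
form a basis of $V_A$.

**Step 3: an $x$-stable splitting near $p$.** For $(v,x)$ in a neighborhood $\mathcal U_1\subset\mathcal U$ of $p$, the $2a$ vectors $x^la_i$ $(0\le l<k)$, $x^kb_q$ are independent and span a nondegenerate subspace $A_x$. Since $x^kV$ has dimension $r$, it is spanned by the $x^kb_q$. So $A_x=\langle x^la_i\rangle_{l<k}+x^kV$, which is $x$-stable. This is where the constancy of the rank is used. Then $B_x=A_x^\perp$ is $x$-stable too, and $V=A_x\perp B_x$. Moreover $x^kB_x\subset x^kV\cap B_x\subset A_x\cap B_x=0$. So $x^kV=x^kA_x$, and $A_x=\langle x^la_i\rangle_{l<k}+x^kA_x$. Substituting this into itself repeatedly, and using that $k\ge1$ and $x$ is nilpotent, we get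
$$A_x=\sum_{i=1}^{2j}Ra_i. \tag{8}$$

**Step 4: a section of the addition map.** Take symplectic bases of $V_A$ and $V_B$ and project them orthogonally to $A_x$ and $B_x$. The projections are regular in $(v,x)$, since $A_x$ has a regular frame with invertible Gram matrix, and at $p$ they change nothing. Apply Lemma 11 to each part, within $A_x$ and within $B_x$. On a neighborhood $\mathcal U_2\subset\mathcal U_1$ of $p$ this gives a morphism $q\mapsto g_q\in Sp(V)$ with $g_p=1$, $g_qV_A=A_x$ and $g_qV_B=B_x$ for $q=(v,x)$. Let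
$$f:Sp(V)\times\mathfrak N(V_A)\times\mathfrak N(V_B)\to\mathfrak N,\qquad(g,(v',x'),(v'',x''))\mapsto g\cdot(v'+v'',\,x'\oplus x''),$$
and let $\sigma:\mathcal U_2\to Sp(V)\times\mathfrak N(V_A)\times\mathfrak N(V_B)$ send $q$ to $g_q$ together with the two components of $g_q^{-1}q$ along $V=V_A\perp V_B$; these exist because $g_q^{-1}xg_q$ preserves $V_A$ and $V_B$. Then $f\circ\sigma=\mathrm{id}$ and $\sigma(p)=(1,p',p'')$.

**Step 5: the parts have type at most $c'$ and $c''$.** We show
$$\sigma(\mathcal U_2)\subset Sp(V)\times\overline{\mathbb O_{c'}}\times\overline{\mathbb O_{c''}}. \tag{9}$$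
Since $\mathcal U_2\cap\mathbb O_c$ is dense in $\mathcal U_2$, it suffices to take $q\in\mathcal U_2\cap\mathbb O_c$. Let $(v',x')$ and $(v'',x'')$ be its components, of types $e'$ and $e''$. By Lemma 6 choose Lagrangian decompositions $V_A=U_A\oplus U_A'$ and $V_B=U_B\oplus U_B'$ with $v'\in U_A$ and $v''\in U_B$. Then $U=U_A\oplus U_B$, with complement $U_A'\oplus U_B'$, is an admissible Lagrangian for $g_q^{-1}q$, which has type $c$. By the consequence of Lemma 8 noted at the end of Section 4, Lemma 7(4) computes $s_i(c)$ from $U$, $s_i(e')$ from $U_A$ and $s_i(e'')$ from $U_B$. By (8), transported by $g_q^{-1}$, $V_A$ is generated by $2j$ elements, so $\lambda(e')\cup\lambda(e')$ has at most $2j$ parts. Hence $\lambda(e')$ has at most $j$ parts and $U_A$ is generated by $j$ elements. Also $\dim U_A=a$. Now compare maximal dimensions.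

- For $i\le j$: submodules of $U_A$ are submodules of $U$, so $s_{2i}(c)\ge s_{2i}(e')$.
- For $i<j$ and an $i$-generated $N\subset U_A$: the submodule $R(v'+v'')+N$ of $U$ projects onto $Rv'+N\subset U_A$, so $s_{2i+1}(c)\ge s_{2i+1}(e')$.
- For $i\ge0$ and an $i$-generated $N\subset U_B$: the submodule $U_A+N$ is $(j+i)$-generated of dimension $a+\dim N$, and $R(v'+v'')+U_A+N=U_A\oplus(Rv''+N)$. So $s_{2j+2i}(c)\ge a+s_{2i}(e'')$ and $s_{2j+2i+1}(c)\ge a+s_{2i+1}(e'')$.

For $i<2j$ we have $s_i(c)=s_i(c')$, and for $i\ge2j$ we have $s_i(e')\le a=s_i(c')$. So $e'\le c'$. Since $s_{2j+i}(c)=a+s_i(c'')$, also $e''\le c''$. Now (9) follows from Lemma 8 for $V_A$ and $V_B$.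

**Step 6: conclusion.** Concatenating normal forms shows $f(Sp(V)\times\mathbb O_{c'}\times\mathbb O_{c''})\subset\mathbb O_c$. So $f$ maps $Sp(V)\times\overline{\mathbb O_{c'}}\times\overline{\mathbb O_{c''}}$ into $\overline{\mathbb O_c}$. By induction there are smooth open subsets $X'\ni p'$ of $\overline{\mathbb O_{c'}}$ and $X''\ni p''$ of $\overline{\mathbb O_{c''}}$. Put $\mathcal U_3=\sigma^{-1}(Sp(V)\times X'\times X'')$. By (9) and $\sigma(p)=(1,p',p'')$, this is an open subset of $\mathcal U_2$, hence of $\overline{\mathbb O_c}$, that contains $p$. Put $Z=(Sp(V)\times X'\times X'')\cap f^{-1}(\mathcal U_3)$, an open subset of a smooth variety. Since $f\sigma=\mathrm{id}$, $\sigma$ maps $\mathcal U_3$ into $Z$. So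
$$\mathcal U_3\xrightarrow{\ \sigma\ }Z\xrightarrow{\ f\ }\mathcal U_3$$
has composite the identity, and $\mathcal U_3$ is smooth by Lemma 13. Hence $\overline{\mathbb O_c}$ is smooth at $p$. This proves Theorem 4, and with Corollary 10 also Theorems 5 and 3. $\square$

In the example $c=(2,2,1,1)$, $d=(1,3,1,0,1)$ we have $m=3$, $2\notin I$ and $4\in I$, so case (c) applies with $j=1$, $a=4$, $k=4$, $r=0$: near $p$, $A_x$ is spanned by $x^la_1,x^la_2$ with $l<4$. The first part $(2,2)\ge(1,3)$ falls under case (a), and the second part $(1,1)\ge(1,0,1)$, which is the chart $v\neq0$ of Section 3, under case (b).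

## 8. A singular point with two consecutive indices in $I(c,d)$

The hypothesis of Theorem 4 cannot simply be dropped. Take $n=2$, $c=(2)$, $d=(1,0,1)$, that is, $((2);\varnothing)$ and $((1,1);\varnothing)$. The partial sums are $(2,2,2,\dots)$ and $(1,1,2,\dots)$, so $I(c,d)=\{1,2\}$. Here $\overline{\mathbb O_c}=\mathfrak N=V\times\mathcal N(\mathcal S)$, where $\mathcal N(\mathcal S)$ is the cone of nilpotents in $\mathcal S$, and $\mathbb O_d=\{(v,0):v\ne0\}$.

A closed cone $C$ in a vector space that is smooth at its vertex $0$ is a linear subspace. Indeed, its ideal is homogeneous, so $C$ is contained in the common zero set $T_0C$ of the linear forms in that ideal. Smoothness gives that $C$ has dimension $\dim T_0C$ at $0$, so $C=T_0C$. But $\mathcal N(\mathcal S)$ is not a linear subspace. On $V=U\oplus U^*$ with $\dim U=2$ it contains $E_{12}\oplus E_{12}^*$ and $E_{21}\oplus E_{21}^*$, where $E_{12},E_{21}$ are matrix units, and their sum is not nilpotent, because $(E_{12}+E_{21})^2=1$ on $U$. So $\mathcal N(\mathcal S)$ is singular at $0$,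 and $\overline{\mathbb O_c}$ is singular along $\mathbb O_d$. Consistently, $\mathbb O_d$ does not lie in the special piece of $(2)$. It lies in the piece $P$ of $(1,1)$, which we found to be smooth in Section 3. The full converse of Theorem 4 is not claimed.
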